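\title{Deciding aperiodicity of primitive constant-shape substitutions}

\begin{abstract}
A constant-shape substitution expands $\mathbb{Z}^d$ by an integer matrix and replaces each letter of a configuration by a pattern of a fixed shape. We prove that it is decidable whether the subshift of a primitive constant-shape substitution is aperiodic. There is a computable, explicitly bounded $n$ such that, if a nonzero period exists, then one exists among the differences of two points of the support of the $n$-th power of the substitution. The same argument computes the whole group of periods and shows that aperiodicity is equivalent to recognizability, without assuming that the substitution is injective on letters. We also show that the F{\o}lner condition imposed on the supports is decidable.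
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Constant-shape substitutions}
Fix $d\ge 1$. An \emph{expansion matrix} is an invertible matrix $L\in M_d(\mathbb{Z})$ with $\|L^{-1}\|<1$ in operator norm. Let $F_1\subseteq\mathbb{Z}^d$ be a \emph{fundamental domain} of $L\mathbb{Z}^d$ with $0\in F_1$: every $m\in\mathbb{Z}^d$ is written in exactly one way as $m=Lk+f$ with $k\in\mathbb{Z}^d$ and $f\in F_1$. Put $F_0=\{0\}$ and $F_n=L^{n-1}F_1+F_{n-1}$ for $n\ge2$. The sequence $(F_n)$ is \emph{F{\o}lner} if
\[
\frac{|F_n\,\triangle\,(F_n+m)|}{|F_n|}\longrightarrow 0\qquad\text{for every }m\in\mathbb{Z}^d ,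
\]
that is, if a fixed translation moves only a vanishing proportion of $F_n$ out of $F_n$. The model case is $d=1$, $L=\ell\ge2$, $F_1=\{0,\dots,\ell-1\}$, where $F_n=\{0,\dots,\ell^n-1\}$.

Let $\mathcal{A}$ be a finite alphabet. A \emph{configuration} is an element of $\mathcal{A}^{\mathbb{Z}^d}$, and a \emph{pattern} is an element $w\in\mathcal{A}^E$ with $E\subseteq\mathbb{Z}^d$ finite, its \emph{support}. The pattern $w$ \emph{occurs at $s$} in a configuration or pattern $x$ if $s+E$ lies in the domain of $x$ and $x_{s+e}=w_e$ for all $e\in E$. A letter is a pattern with support $\{0\}$. The group $\mathbb{Z}^d$ acts on configurations by the shifts $(S^mx)_k=x_{k+m}$. The space $\mathcal{A}^{\mathbb{Z}^d}$ carries the product topology; it is compact and metrizable, and a sequence converges when each coordinate is eventually constant.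

A \emph{constant-shape substitution} with expansion matrix $L$ and support $F_1$ is a map $\zeta\colon\mathcal{A}\to\mathcal{A}^{F_1}$. It acts on configurations and patterns by
\[
\zeta(x)_{Lk+f}=\zeta(x_k)_f\qquad(f\in F_1),
\]
so a pattern with support $E$ is sent to a pattern with support $LE+F_1$, and $\zeta^n(a)$ has support $F_n$. The substitution is \emph{primitive} if there is $p\ge1$ such that every letter occurs in $\zeta^p(a)$ for every letter $a$. The \emph{language} $\mathcal{L}$ is the set of patterns that occur in $\zeta^n(a)$ for some $n\ge1$ and $a\in\mathcal{A}$, and the \emph{substitutive subshift} $X=X_\zeta$ is the set of configurations all of whose finite patterns belong to $\mathcal{L}$. Finally, $\zeta$ is \emph{aperiodic} if there are no $x\in X$ and $v\in\mathbb{Z}^d\setminus\{0\}$ with $S^vx=x$.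

Unless stated otherwise, $\zeta$ is primitive and $(F_n)$ is F{\o}lner.

\subsection*{The question}
The following question comes from Cabezas and Leroy \cite{CL}: \emph{is there an algorithm that, given the finite data $(d,L,F_1,\mathcal{A},\zeta)$ of a primitive constant-shape substitution, decides whether $\zeta$ is aperiodic?}

The object to study is the \emph{period group}
\[
P=\{v\in\mathbb{Z}^d : S^vx=x\text{ for all }x\in X\}.
\]
Primitivity makes every orbit dense in $X$, so a period of one point of $X$ is a period of all of them, and $\zeta$ is aperiodic exactly when $P=\{0\}$ (Lemma~\ref{lem:periods}). The rank of $P$ measures how far $X$ is from aperiodic: $X$ is finite exactly when the rank is $d$. For $d=1$ the question is therefore whether $X$ is infinite; for $d\ge2$ an infinite $X$ may have periods (Example~\ref{ex:product}), and the size of $X$ no longer answers the question.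

Whether a given vector $v$ lies in $P$ turns out to be a finite check (Corollary~\ref{cor:test}). Running through all vectors finds a period if there is one, but never stops if there is none. What is missing is either a bound on the shortest period or a finite certificate of aperiodicity. One expects both to exist because $X$ is self-similar: each point of $X$ is built from blocks $\zeta^n(a)$ at every scale $n$, and the same finitely many local situations recur at all scales. This expectation is correct.

\subsection*{Results}
Write $\alpha=|\mathcal{A}|$ and $\delta=|F_1|=|\det L|$, and fix $p\ge1$ as in the definition of primitivity. Section~\ref{sec:carries} attaches to $(L,F_1)$ a finite computable set $K\subseteq\mathbb{Z}^d$; let $\kappa=|K|$. Formula~\eqref{eq:nstar} defines an integer $n_*$ that is computable from the data.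

\begin{theorem}\label{thm:A}
The substitution $\zeta$ is aperiodic if and only if $P\cap(F_{n_*}-F_{n_*})=\{0\}$. Consequently, aperiodicity of primitive constant-shape substitutions is decidable. Moreover,
\[
n_*\le\alpha+\log_2(\delta)\,\bigl(p+(\kappa-1)^2+\alpha^\kappa\bigr)+\kappa\log_2\alpha .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $P_0$ be the subgroup of $\mathbb{Z}^d$ generated by the vectors $L^jw$ with $0\le j<d$ and $w\in P\cap(F_{n_*}-F_{n_*})$. Then $P_0$ is a subgroup of finite index in $P$. There is an algorithm that outputs a $\mathbb{Z}$-basis of $P$. In particular one can compute the rank of $P$ and decide whether $X$ is finite.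
\end{theorem}

An \emph{$n$-cutting} of $x\in X$ is a pair $(y,f)\in X\times F_n$ with $x=S^f\zeta^n(y)$. It cuts $x$ into the blocks $\zeta^n(y_m)$, $m\in\mathbb{Z}^d$, placed on the sets $L^nm+F_n-f$. Every point of $X$ has an $n$-cutting for every $n$ (Lemma~\ref{lem:basic}). \emph{Recognizability} is the uniqueness of cuttings. Let $B_r=\{z\in\mathbb{Z}^d:|z|\le r\}$, where $|\cdot|$ is the sup norm.

\begin{theorem}\label{thm:C}
The following are equivalent; $\zeta$ is not assumed to be injective on letters.
\begin{enumerate}
\item[(1)] $\zeta$ is aperiodic.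
\item[(2)] The map $\Phi_1\colon X\times F_1\to X$, $(y,f)\mapsto S^f\zeta(y)$, is injective, hence a homeomorphism.
\item[(3)] The map $\Phi_n\colon X\times F_n\to X$, $(y,f)\mapsto S^f\zeta^n(y)$, is a homeomorphism for every $n\ge1$.
\end{enumerate}
If these conditions hold, there is $R$ such that for all $y,y'\in X$ and $f,f'\in F_1$: if $S^f\zeta(y)$ and $S^{f'}\zeta(y')$ agree on $B_R$, then $f=f'$ and $y_0=y'_0$. Such an $R$ is computable.
\end{theorem}

\begin{proposition}\label{prop:D}
Given an expansion matrix $L$ and a fundamental domain $F_1\ni0$ of $L\mathbb{Z}^d$, it is decidable whether $(F_n)$ is F{\o}lner. Thus Theorem~\ref{thm:A} decides aperiodicity without a promise on the input.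
\end{proposition}

\section{Two cuttings of one sequence}\label{sec:idea}

This section shows the mechanism of the proof in dimension one. It borrows three facts from Section~\ref{sec:subshift}: the relation $\zeta^nS^m=S^{L^nm}\zeta^n$, the existence of cuttings, and the fact that every pattern of $\mathcal{L}$ occurs in every point of $X$.

The link between periods and cuttings holds in every dimension: \emph{a period moves a cutting}. Let $(y,f)$ be an $n$-cutting of $x$, let $v\in P$, and divide $f+v$ by $L^n$. Then
\begin{equation}\label{eq:move}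
f+v=L^nm+f',\ \ f'\in F_n\quad\Longrightarrow\quad x=S^vx=S^{f'}S^{L^nm}\zeta^n(y)=S^{f'}\zeta^n(S^my),
\end{equation}
so $(S^my,f')$ is again an $n$-cutting of $x$. The period $v$ may be very long, but the remainder $f'-f$ lies in the finite set $F_n-F_n$. If by chance $S^my=y$, then $f'-f$ is a period of $\zeta^n(y)$, and we have traded $v$ for a short period.

\begin{example}\label{ex:aba}
Let $L=3$, $F_1=\{0,1,2\}$, $a\mapsto aba$, $b\mapsto bab$. The image of an alternating word is alternating, so $X=\{x,Sx\}$ with $x_i=a$ for $i$ even and $x_i=b$ for $i$ odd, and $P=2\mathbb{Z}$. Since $\zeta(x)=x$, the pair $(x,0)$ is a $1$-cutting of $x$. The periods $8=3\cdot2+2$ and $4=3\cdot 1+1$ move it to $(S^2x,2)=(x,2)$ and to $(Sx,1)$. In the first case the configuration is unchanged and the remainder $2$ is a period. In the second it has changed, and the remainder $1$ is not a period.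
\end{example}

Exact equality $S^my=y$ cannot be forced by counting when $X$ is infinite. The main point is that agreement on a finite window, the same for all $n$, is enough. Take $d=1$, $L=\ell$, $F_n=\{0,\dots,\ell^n-1\}$. Let $y,y'\in X$ and $0\le v<\ell^n$ satisfy $\zeta^n(y)_u=\zeta^n(y')_{u+v}$ for all $u\in\mathbb{Z}$, and suppose that for every two-letter word $ab$ occurring in points of $X$ there is a position $t$ with $y'_ty'_{t+1}=ab$ and $y_t=y'_t$. We claim that $v\in P$. Compare the two sides for $u$ in the block $\ell^nt+F_n$ (Figure~\ref{fig:blocks}). On the left we read $\zeta^n(y_t)=\zeta^n(a)$. On the right we read the word $\zeta^n(a)\zeta^n(b)$ at the positions $v,\dots,v+\ell^n-1$. Hence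
\[
\bigl(\zeta^n(a)\zeta^n(b)\bigr)_{i}=\bigl(\zeta^n(a)\zeta^n(b)\bigr)_{i+v}\qquad(0\le i<\ell^n)
\]
for every such word $ab$. This identity no longer mentions $y$ or $y'$. Every point of $X$ is a shift of some $\zeta^n(z)$ with $z\in X$, and applying the identity to each word $z_mz_{m+1}$ gives $\zeta^n(z)_u=\zeta^n(z)_{u+v}$ for all $u$. So $v\in P$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,1.1) rectangle (4,1.7);
\node at (2,1.4) {$\zeta^n(y_t)=\zeta^n(a)$};
\draw (-1.5,0) rectangle (2.5,0.6);
\node at (0.9,0.3) {$\zeta^n(y'_t)=\zeta^n(a)$};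
\draw (2.5,0) rectangle (6.5,0.6);
\node at (5.2,0.3) {$\zeta^n(y'_{t+1})=\zeta^n(b)$};
\draw[dashed] (0,0.6) -- (0,1.1);
\draw[dashed] (4,0.6) -- (4,1.1);
\draw[<->] (-1.5,0.85) -- (0,0.85);
\node at (-0.75,1.05) {$v$};
\end{tikzpicture}
\caption{One sequence cut in two ways into blocks of length $\ell^n$, with offset $v$; letters on the same vertical line are equal. If $y_t=y'_t=a$ and $y'_{t+1}=b$, the word $\zeta^n(a)\zeta^n(b)$ read from position $v$ begins with $\zeta^n(a)$.}
\label{fig:blocks}
\end{figure}

Now let $U$ be an interval so long that every point of $X$ shows all two-letter words at positions of $U$, and let $N$ bound the number of patterns of $X$ on $U$. Neither depends on $n$. If $P$ contains $N+1$ periods with distinct residues modulo $\ell^n$, then \eqref{eq:move} produces $N+1$ cuttings of one point with distinct offsets; two of the underlying configurations agree on $U$, and the difference of their offsets is a nonzero period shorter than $\ell^n$.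

Three things must be supplied in general. First, when $F_n$ has an irregular shape, a point of $F_n$ translated by a vector of $F_n-F_n$ lands in one of several neighboring blocks; we need a finite set $K$ of neighbors, valid for all $n$, to replace the two-letter words (Sections~\ref{sec:carries} and~\ref{sec:patterns}). Second, $U$ and $N$ must be computable (Section~\ref{sec:window}). Third, a nonzero $P$ must contain many residues modulo $L^n\mathbb{Z}^d$ (Section~\ref{sec:subshift}). The next example shows that some residues can be lost when $\zeta$ identifies letters.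

\begin{example}\label{ex:ab}
Let $L=2$, $F_1=\{0,1\}$, $a\mapsto ab$, $b\mapsto ab$. Then $X$ and $P=2\mathbb{Z}$ are as in Example~\ref{ex:aba}. Every period is $0$ modulo $L$, and $P\cap L^n\mathbb{Z}=2^n\mathbb{Z}=L^{n-1}P$ is larger than $L^nP$.
\end{example}

Identifying letters does not force periodicity, and it does not prevent recognizability.

\begin{example}\label{ex:tau}
Let $L=2$, $F_1=\{0,1\}$ and $\tau\colon a\mapsto ac$, $b\mapsto ac$, $c\mapsto ab$. Then $\tau^3(a)=\tau^3(b)=acabacac$ and $\tau^3(c)=acabacab$, so $\tau$ is primitive. Every point of $X_\tau$ has a $1$-cutting, so the letter $a$ fills exactly one parity class of positions. In $x=S^f\tau(y)$ this class determines $f$. The blocks $ab$ of $\tau(y)$ give the positions of $c$ in $y$. Since $c$ occurs in $y$, this determines the parity class filled by $a$ in $y$, and the remaining letters of $y$ are $b$. So $\Phi_1$ is injective, and $\tau$ is aperiodic by the implication (2)$\Rightarrow$(1) of Theorem~\ref{thm:C}.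
\end{example}

\begin{example}\label{ex:product}
Let $d=2$, $L=2I$, $F_1=\{0,1\}^2$ and $\zeta(s)_{(i,j)}=\tau(s)_i$, with $\tau$ as in Example~\ref{ex:tau}. By induction $\zeta^n(s)_{(i,j)}=\tau^n(s)_i$ on $F_n=\{0,\dots,2^n-1\}^2$, so $X_\zeta$ consists of the configurations $x_{(i,j)}=u_i$ with $u\in X_\tau$. It is infinite, and $P=\{0\}\times\mathbb{Z}$ has rank $1$.
\end{example}

\section{Digits and carries}\label{sec:carries}

This section concerns only the pair $(L,F_1)$. The F{\o}lner hypothesis is not assumed until Lemma~\ref{lem:K}(c).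

From now on $\|\cdot\|$ is the operator norm of the sup norm $|\cdot|$. From the definition of an expansion matrix we use one consequence only: every eigenvalue of $L$ has modulus greater than $1$, because an operator norm of $L^{-1}$ bounds its spectral radius. The spectral radius formula then gives geometric decay of $\|L^{-j}\|$, so $\sigma=\sum_{j\ge1}\|L^{-j}\|<\infty$. We also recall that a nonsingular $A\in M_r(\mathbb{Z})$ satisfies $[\mathbb{Z}^r:A\mathbb{Z}^r]=|\det A|$; this gives $|F_1|=|\det L|$. Put $M=\max_{f\in F_1}|f|$.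

Unfolding the recursion gives $F_n=\{\sum_{i<n}L^if_i: f_i\in F_1\}$: the elements of $F_n$ are the $n$-digit numbers in base $L$ with digit set $F_1$. Dividing $m\in\mathbb{Z}^d$ by $L$ repeatedly ($m_0=m$, $m_i=Lm_{i+1}+f_i$) gives $m=L^nm_n+\sum_{i<n}L^if_i$. This expression is unique: reduction modulo $L\mathbb{Z}^d$ determines $f_0$, after which one subtracts $f_0$, applies $L^{-1}$ and repeats. Hence $F_n$ is a fundamental domain of $L^n\mathbb{Z}^d$, the words $f_0\cdots f_{n-1}$ over $F_1$ correspond bijectively to the elements of $F_n$, and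
\begin{equation}\label{eq:Fn}
|F_n|=\delta^n,\qquad F_{n+m}=L^nF_m+F_n,\qquad F_n\subseteq F_{n+1},\qquad |L^{-n}f|\le M\sigma\ \ (f\in F_n).
\end{equation}
The inclusion uses $0\in F_1$; the last bound is $|L^{-n}f|\le\sum_{i<n}\|L^{i-n}\|M$.

To decide in which block $L^nk'+F_n$ a sum $t+k$ with $t\in F_n$ lands, we add $k$ to $t$ digit by digit and follow the carry. For $k\in\mathbb{Z}^d$ and $f\in F_1$ let $k\cdot f$ be the unique $k'$ with $k+f\in Lk'+F_1$, and let words act letter by letter from left to right. Note that $0\cdot f=0$: a vanishing carry stays zero. In base $2$ with digits $0,1$ one has $1\cdot0=0$, $1\cdot1=1$, $(-1)\cdot0=-1$, $(-1)\cdot1=0$.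

\begin{lemma}\label{lem:carry}
Let $k\in\mathbb{Z}^d$, $t=\sum_{i<n}L^if_i\in F_n$ and $k_n=k\cdot f_0\cdots f_{n-1}$. Then $t+k\in L^nk_n+F_n$. In particular $t+k\in F_n$ if and only if $k_n=0$, and $|k_n|\le\|L^{-n}\|\,|k|+2M\sigma$.
\end{lemma}

\begin{proof}
The case $n=0$ is $k\in k+F_0$. If $t+k=L^nk_n+g$ with $g\in F_n$, and $k_n+f_n=Lk_{n+1}+g'$ with $g'\in F_1$, then $t+L^nf_n+k=L^{n+1}k_{n+1}+(L^ng'+g)$ and $L^ng'+g\in F_{n+1}$. The equivalence follows from the uniqueness of division by $L^n$, and the bound from $k_n=L^{-n}(k+t-g)$ and \eqref{eq:Fn}.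
\end{proof}

Let $e_1,\dots,e_d$ be the standard basis and let $C$ be the set of all $k\cdot\omega$ with $k\in\{0,\pm e_1,\dots,\pm e_d\}$ and $\omega$ a word over $F_1$ (possibly empty). By Lemma~\ref{lem:carry}, $C$ is bounded, hence finite. It is computed by applying the maps $k\mapsto k\cdot f$ until no new element appears.

\begin{lemma}\label{lem:folner}
The following are equivalent.
\begin{enumerate}
\item[(a)] $(F_n)$ is F{\o}lner.
\item[(b)] For every finite $E\subseteq\mathbb{Z}^d$, some $F_m$ contains a translate of $E$.
\item[(c)] Every $k\in C$ is sent to $0$ by some word.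
\end{enumerate}
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). We have $|\bigcap_{e\in E}(F_m-e)|\ge|F_m|-\sum_{e\in E}|F_m\setminus(F_m-e)|$, which is positive for large $m$. Any $t$ in the intersection satisfies $t+E\subseteq F_m$.

(b)$\Rightarrow$(c). Take $E=\{0,k\}$. Then $t,t+k\in F_m$ for some $t$, and the word of $t$ sends $k$ to $0$ by Lemma~\ref{lem:carry}.

(c)$\Rightarrow$(a). Let $r=|C|$. A shortest word sending $k\in C$ to $0$ visits distinct elements of $C$, so its length is less than $r$; since $0$ is fixed by all letters, some word of length exactly $r$ sends $k$ to $0$. Fix $k\in C$ and read a word of length $n$ in consecutive segments of length $r$. If the word does not send $k$ to $0$, then each segment avoids at least one of the $\delta^r$ possibilities, namely a word that kills the current carry. By Lemma~\ref{lem:carry},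
\[
|F_n\setminus(F_n-k)|/|F_n|\le(1-\delta^{-r})^{\lfloor n/r\rfloor}\longrightarrow0 .
\]
For a finite set $F$ one has $|F\triangle(F+m)|=|F\setminus(F+m)|+|F\setminus(F-m)|$, so the F{\o}lner condition holds for $m=\pm e_i$. It extends to all $m$ because $|F\triangle(F+m+m')|\le|F\triangle(F+m)|+|(F+m)\triangle(F+m+m')|=|F\triangle(F+m)|+|F\triangle(F+m')|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Condition (c) of Lemma~\ref{lem:folner} is a reachability question in a finite computable graph, so the F{\o}lner hypothesis can be checked before running the algorithm of Theorem~\ref{thm:A}. The other hypotheses are finite checks too. The set $F_1$ is a fundamental domain if and only if $|F_1|=|\det L|$ and $L^{-1}(f-f')\notin\mathbb{Z}^d$ for distinct $f,f'\in F_1$. The relation ``$b$ occurs in $\zeta^{n+1}(a)$'' is determined by the same relation for $n$, and there are $2^{\alpha^2}$ relations on $\mathcal{A}$, so primitivity needs to be tested only for $n\le2^{\alpha^2}$. The inequality $\|L^{-1}\|<1$ is a comparison of rational numbers for the sup norm,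 and is the positive definiteness of $L^{T}L-I$ for the Euclidean norm.
\end{proof}

In the rest of the paper the F{\o}lner hypothesis is used only through Lemma~\ref{lem:folner}(b). We record the form needed for algorithms:
\begin{equation}\label{eq:fit}
\text{for every finite }E\subseteq\mathbb{Z}^d\text{ one can compute }m\text{ with }E\subseteq F_m-F_m .
\end{equation}
Indeed, some $F_m$ contains $t+(E\cup\{0\})$; then $t\in F_m$ and $E\subseteq F_m-t$, so testing $m=0,1,2,\dots$ terminates. Without the hypothesis the blocks may be too sparse to carry a subshift: for $L=2$ and $F_1=\{0,3\}$ all $F_n$ lie in $3\mathbb{Z}$, no pattern with support $\{0,1\}$ belongs to $\mathcal{L}$, and $X$ is empty.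

We now define the set of neighbors announced in Section~\ref{sec:idea}. Let $K_n$ be the set of $m\in\mathbb{Z}^d$ such that $f+f'-f''\in L^nm+F_n$ for some $f,f',f''\in F_n$. The \emph{carry set} is $K=\bigcup_{n\ge0}K_n$, and $\kappa=|K|$. In the model case $f+f'-f''$ ranges over the integers from $-(\ell^n-1)$ to $2\ell^n-2$, so $K=\{-1,0,1\}$.

\begin{lemma}\label{lem:K}
The set $K$ is finite, computable and contains $0$. Moreover:
\begin{enumerate}
\item[(a)] if $f\in F_n$ and $v\in F_n-F_n$, then $f+v\in L^nK+F_n$;
\item[(b)] if $k\in K$ and $f\in F_1$, then $k\cdot f\in K$; hence $f+K\subseteq L^nK+F_n$ for all $f\in F_n$;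
\item[(c)] if $(F_n)$ is F{\o}lner, there are $n_0\le(\kappa-1)^2$ and $t_0\in F_{n_0}$ with $t_0+K\subseteq F_{n_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element of $K_n$ has the form $m=L^{-n}(f+f'-f''-g)$ with $f,f',f'',g\in F_n$, so $|m|\le4M\sigma$ by \eqref{eq:Fn}, and $K$ is finite. Part (a) is the definition. To compute $K$, write three elements of $F_{n+1}$ as $f+L^nh$, $f'+L^nh'$, $f''+L^nh''$ with $f,f',f''\in F_n$ and $h,h',h''\in F_1$. If $f+f'-f''=L^nm+g$ with $g\in F_n$, and $m+h+h'-h''=Lm'+g'$ with $g'\in F_1$, then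
\[
(f+L^nh)+(f'+L^nh')-(f''+L^nh'')=L^{n+1}m'+(L^ng'+g),\qquad L^ng'+g\in F_{n+1}.
\]
Here $m$ runs over $K_n$ and $h,h',h''$ are arbitrary. So $K_{n+1}=\Psi(K_n)$, where $\Psi(A)$ is the set of $m'$ with $m+h+h'-h''\in Lm'+F_1$ for some $m\in A$ and $h,h',h''\in F_1$. The map $\Psi$ preserves inclusions and $K_0=\{0\}\subseteq K_1$, so $(K_n)$ increases. It is bounded, so $K_n=K_{n+1}$ for some $n$, and then $K=K_n$. Taking $h'=h''=0$ shows $k\cdot h\in K_{n+1}$ for $k\in K_n$; the second half of (b) follows from Lemma~\ref{lem:carry}.

For (c), the argument for (b)$\Rightarrow$(c) in Lemma~\ref{lem:folner} shows that each $k\in K$ is sent to $0$ by some word. A shortest such word visits distinct elements of $K$, by (b), so its length is at most $\kappa-1$. List the $\kappa-1$ nonzero elements of $K$. Choose a word killing the first; append a word killing the current image of the second, which lies in $K$; continue. Since $0$ stays at $0$, the resulting word has length $n_0\le(\kappa-1)^2$ and sends all of $K$ to $0$. By Lemma~\ref{lem:carry} the corresponding $t_0\in F_{n_0}$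 satisfies $t_0+K\subseteq F_{n_0}$.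
\end{proof}

We fix $n_0$ and $t_0$ as in (c); they are found by a finite search.

\section{The subshift and its period group}\label{sec:subshift}

The power $\zeta^n$ acts block by block, as a constant-shape substitution with matrix $L^n$ and support $F_n$:
\begin{equation}\label{eq:block}
\zeta^n(x)_{L^nm+f}=\zeta^n(x_m)_f\quad(f\in F_n),\qquad\text{and hence}\qquad \zeta^nS^m=S^{L^nm}\zeta^n .
\end{equation}
Indeed, for $f=Lg+f_0$ with $g\in F_{n-1}$ and $f_0\in F_1$, induction gives $\zeta^n(x)_{L^nm+f}=\zeta(\zeta^{n-1}(x)_{L^{n-1}m+g})_{f_0}=\zeta(\zeta^{n-1}(x_m)_g)_{f_0}=\zeta^n(x_m)_f$. We set $\zeta^0=\mathrm{id}$. Applied to patterns, \eqref{eq:block} shows that if a letter $b$ occurs in $\zeta^j(a)$, then $\zeta^m(b)$ occurs in $\zeta^{m+j}(a)$. Consequently every letter occurs in $\zeta^j(a)$ for all $j\ge p$ and all $a$, because $\zeta^j(a)$ contains some $\zeta^p(c)$. Letters belong to $\mathcal{L}$, and $\mathcal{L}$ is closed under translation and under taking subpatterns.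

A nonempty closed set invariant under a group action is \emph{minimal} if every orbit in it is dense. Two minimal sets of the same action are equal or disjoint: if they share a point, both are the closure of its orbit.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $X$ is nonempty, closed and shift-invariant, and $\zeta(X)\subseteq X$.
\item[(b)] Every $x\in X$ has an $n$-cutting for every $n\ge0$.
\item[(c)] Every $w\in\mathcal{L}$ occurs in every $x\in X$, and $X$ is minimal.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:folner}(b), for each $r$ there is a pattern of $\mathcal{L}$ with support $B_r$. Extend these patterns to configurations arbitrarily and take a limit point $x$. Each finite pattern of $x$ is a subpattern of one of them, so $x\in X$. Membership in $X$ is a family of translation-invariant conditions on finitely many coordinates each, so $X$ is closed and invariant. Let $x\in X$ and let $E$ be finite; choose a finite $E'$ with $E\subseteq LE'+F_1$. The pattern $x|_{E'}$ occurs in some $\zeta^m(a)$ at some $s$. Then $\zeta(x)|_E$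 occurs in $\zeta^{m+1}(a)$ at $Ls$, since $Ls+E\subseteq L(s+E')+F_1\subseteq F_{m+1}$.

(b) If $x=S^{f_0}\zeta(x')$ and $x'=S^g\zeta^{n-1}(y)$, then $x=S^{f_0+Lg}\zeta^n(y)$ with $f_0+Lg\in F_n$. So it suffices to treat $n=1$. We cut larger and larger finite parts of $x$ and pass to a limit. For each $r$, the pattern $x|_{B_r}$ occurs in some $\zeta^m(a)$, $m\ge1$, at some $s=Lj+f^{(r)}$ with $f^{(r)}\in F_1$. For $z\in B_r$ write $f^{(r)}+z=Lk+g$ with $g\in F_1$. Then $s+z=L(j+k)+g$ lies in $F_m=LF_{m-1}+F_1$, so $j+k\in F_{m-1}$ and $x_z=\zeta(u^{(r)}_k)_g$, where $u^{(r)}_k=\zeta^{m-1}(a)_{j+k}$. This defines a pattern $u^{(r)}\in\mathcal{L}$ (a letter if $m=1$) with support $E_r=\{k:(Lk+F_1)\cap(f^{(r)}+B_r)\ne\emptyset\}$, and $k\in E_r$ as soon as $r\ge|Lk|+M$. Along a subsequence, $f^{(r)}=f$ is constant and $u^{(r)}_k$ is eventually equal to some $y_k$ for each $k$. Every finite pattern of $y$ is a subpattern of some $u^{(r)}$, so $y\in X$, and $x_z=\zeta(y_k)_g=\zeta(y)_{f+z}$ for all $z$.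

(c) If $w$ occurs in $\zeta^m(a)$, it occurs in $\zeta^{m+p}(b)$ for every letter $b$. By (b), $x=S^g\zeta^{m+p}(y)$ contains $\zeta^{m+p}(y_0)$, hence $w$. Thus for $x,x'\in X$ each $x'|_{B_r}$ occurs in $x$, which says that $x'$ lies in the closure of the orbit of $x$.
\end{proof}

\begin{lemma}\label{lem:periods}
If $S^vx=x$ for one $x\in X$, then $v\in P$. Hence $\zeta$ is aperiodic if and only if $P=\{0\}$, and $X$ is finite if and only if $P$ has rank $d$. Moreover $LP\subseteq P$.
\end{lemma}

\begin{proof}
The map $S^v$ is continuous and commutes with all shifts, so it fixes the closure of the orbit of $x$, which is $X$. Thus $P$ is the stabilizer of every point of $X$. If $P$ has rank $d$, it has finite index, so orbits are finite, hence closed, and $X$ is one finite orbit; conversely a finite orbit has a stabilizer of finite index. If $v\in P$ and $x\in X$, then $S^{Lv}\zeta(x)=\zeta(S^vx)=\zeta(x)\in X$, so $Lv\in P$.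
\end{proof}

Primitivity is needed here. For $a\mapsto aaa$, $b\mapsto aba$ (with $L=3$) the word $\zeta^n(b)$ has a single $b$ in its middle, so $X$ contains both the constant sequence and a sequence with a single $b$: there is a periodic point although $P=\{0\}$.

The next two lemmas show that a nonzero $P$ has many residues modulo $L^n\mathbb{Z}^d$. The first is where expansion acts on $P$. For a subgroup $G\subseteq\mathbb{Z}^d$ let $\mathbb{Q}G$ be its span in $\mathbb{Q}^d$.

\begin{lemma}\label{lem:index}
Let $P'\subsetneq P$ be a subgroup with $LP'\subseteq P'$ and $P/P'$ torsion-free. Then $[P:L^kP+P']\ge2^k$ for all $k\ge0$. In particular, if $P\ne\{0\}$ then $[P:L^kP]\ge2^k$.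
\end{lemma}

\begin{proof}
The group $P/P'$ is finitely generated, torsion-free and nonzero, so it is isomorphic to $\mathbb{Z}^r$ with $r\ge1$, and $L$ induces on it an endomorphism $\bar L$ given by an integer matrix. The subspaces $\mathbb{Q}P'\subseteq\mathbb{Q}P\subseteq\mathbb{Q}^d$ are $L$-invariant and $\bar L$ represents the map induced on $\mathbb{Q}P/\mathbb{Q}P'$, so its characteristic polynomial divides that of $L$. Thus $|\det\bar L|$ is an integer and a nonempty product of numbers greater than $1$, hence at least $2$. Finally $[P:L^kP+P']=[P/P':\bar L^k(P/P')]=|\det\bar L|^k$.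
\end{proof}

Lemma~\ref{lem:index} counts periods modulo $L^kP$, while cuttings see them modulo $L^n\mathbb{Z}^d$. Example~\ref{ex:ab} shows that $P\cap L^n\mathbb{Z}^d$ can be larger than $L^nP$. The loss comes from letters with equal images, and it stops after a bounded number of levels. Put $q=\alpha-1$.

\begin{lemma}\label{lem:merge}
Let $n\ge q$. If $y,y'\in\mathcal{A}^{\mathbb{Z}^d}$ and $\zeta^n(y)=\zeta^n(y')$, then $\zeta^q(y)=\zeta^q(y')$. Consequently $P\cap L^n\mathbb{Z}^d\subseteq L^{n-q}P$.
\end{lemma}

\begin{proof}
Write $a\sim_kb$ if $\zeta^k(a)=\zeta^k(b)$. Then $a\sim_kb$ implies $a\sim_{k+1}b$. Since $\zeta^{k+1}(a)_{L^kf+g}=\zeta^k(\zeta(a)_f)_g$ for $f\in F_1$ and $g\in F_k$, we have $a\sim_{k+1}b$ if and only if $\zeta(a)_f\sim_k\zeta(b)_f$ for all $f\in F_1$. So $\sim_k$ determines $\sim_{k+1}$ by a fixed rule, and once two consecutive relations are equal the sequence is constant. Before that the number of classes drops at each step; it starts at $\alpha$ and stays at least $1$. Hence ${\sim_n}={\sim_q}$ for $n\ge q$. By \eqref{eq:block}, $\zeta^n(y)=\zeta^n(y')$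 means $y_i\sim_ny'_i$ for all $i$, and the first claim follows.

Let $L^nm\in P$ and $y\in X$. Then $\zeta^n(S^my)=S^{L^nm}\zeta^n(y)=\zeta^n(y)$, so $S^{L^qm}\zeta^q(y)=\zeta^q(S^my)=\zeta^q(y)$. By Lemma~\ref{lem:periods}, $L^qm\in P$, and $L^nm=L^{n-q}(L^qm)$.
\end{proof}

\section{Patterns on the carry set}\label{sec:patterns}

Let $\mathcal{L}_K=\{x|_K:x\in X\}\subseteq\mathcal{A}^K$. These patterns play the role of the two-letter words of Section~\ref{sec:idea}. We first compute $\mathcal{L}_K$, and then show that it determines all patterns of $X$.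

The definition of $\mathcal{L}_K$ involves the infinite object $X$. What makes it computable is that $K$ is closed under carries, so that $\zeta$ induces maps on the finite set $\mathcal{A}^K$. For $u\in\mathcal{A}^K$ and $f\in F_1$ define $T_fu\in\mathcal{A}^K$ by $(T_fu)_k=\zeta(u_{k'})_{f'}$, where $f+k=Lk'+f'$ with $f'\in F_1$; here $k'=k\cdot f\in K$ by Lemma~\ref{lem:K}(b). For every configuration $x$ we have $(S^f\zeta(x))_k=\zeta(x_{k'})_{f'}$, that is, $(S^f\zeta(x))|_K=T_f(x|_K)$. For $f=\sum_{i<j}L^if_i\in F_j$, formula \eqref{eq:block} gives $S^f\zeta^j=S^{f_0}\zeta\,S^{f_1}\zeta\cdots S^{f_{j-1}}\zeta$, and therefore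
\begin{equation}\label{eq:T}
(S^f\zeta^j(x))|_K=T_{f_0}T_{f_1}\cdots T_{f_{j-1}}(x|_K)\qquad(x\in\mathcal{A}^{\mathbb{Z}^d}).
\end{equation}
For a letter $b$ let $u_b\in\mathcal{A}^K$ be the pattern $k\mapsto\zeta^{n_0}(b)_{t_0+k}$, which is defined by Lemma~\ref{lem:K}(c).

\begin{lemma}\label{lem:graph}
We have $T_f\mathcal{L}_K\subseteq\mathcal{L}_K$ for all $f\in F_1$, the directed graph on $\mathcal{L}_K$ with edges $u\to T_fu$ is strongly connected, and $u_b\in\mathcal{L}_K$. Hence $\mathcal{L}_K$ is computable: it is the closure of $\{u_b\}$ under the maps $T_f$.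
\end{lemma}

\begin{proof}
The inclusion follows from \eqref{eq:T} with $j=1$ and Lemma~\ref{lem:basic}(a). Let $u=x|_K$ with $x\in X$, and let $w\in\mathcal{L}_K$. Then $w\in\mathcal{L}$, so $w$ occurs in some $\zeta^m(a)$, hence in $\zeta^{m+p}(x_0)$, at some $s$ with $s+K\subseteq F_{m+p}$. Since $0\in K$, we have $s\in F_{m+p}$. So $w=(S^s\zeta^{m+p}(x))|_K$, and \eqref{eq:T} gives a path from $u$ to $w$. Finally $u_b\in\mathcal{L}$ occurs in a point of $X$ by Lemma~\ref{lem:basic}(c), and a shift of that point shows $u_b\in\mathcal{L}_K$.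
\end{proof}

For $w\in\mathcal{A}^K$ the pattern $\zeta^m(w)$ has support $L^mK+F_m$: a central block together with all its neighbors.

\begin{lemma}\label{lem:patterns}
Let $m\ge0$ and $E\subseteq F_m-F_m$. The patterns $x|_E$ with $x\in X$ are exactly the patterns $e\mapsto\zeta^m(w)_{g+e}$ with $w\in\mathcal{L}_K$ and $g\in F_m$. In particular there are at most $\delta^m\alpha^\kappa$ of them, and for every finite $E\subseteq\mathbb{Z}^d$ the set $\{x|_E:x\in X\}$ is computable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a),(b), the points of $X$ are exactly the $x=S^g\zeta^m(y)$ with $y\in X$ and $g\in F_m$. For $e\in E$ we have $g+e\in L^mK+F_m$ by Lemma~\ref{lem:K}(a), so $x_e=\zeta^m(y)_{g+e}=\zeta^m(y|_K)_{g+e}$, and $y|_K$ runs over $\mathcal{L}_K$. The last statement follows from \eqref{eq:fit} and Lemma~\ref{lem:graph}.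
\end{proof}

\begin{corollary}[period test]\label{cor:test}
Let $m\ge0$ and $v\in F_m-F_m$. Then $v\in P$ if and only if, for all $w\in\mathcal{L}_K$ and $g\in F_m$, writing $g+v=L^mc+g'$ with $c\in K$ and $g'\in F_m$, one has $\zeta^m(w_0)_g=\zeta^m(w_c)_{g'}$. In particular membership in $P$ is decidable.
\end{corollary}

\begin{proof}
Since $X$ is shift-invariant, $v\in P$ if and only if $x_0=x_v$ for all $x\in X$. By Lemma~\ref{lem:patterns} with $E=\{0,v\}$, the pairs $(x_0,x_v)$ are the pairs $(\zeta^m(w)_g,\zeta^m(w)_{g+v})=(\zeta^m(w_0)_g,\zeta^m(w_c)_{g'})$. For an arbitrary $v$, find $m$ by \eqref{eq:fit}.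
\end{proof}

\section{A window that does not depend on the level}\label{sec:window}

The period test at level $n$ has one family of conditions for each $w\in\mathcal{L}_K$. To derive all of them from a single pair of configurations we need a window in which every point of $X$ displays every $w\in\mathcal{L}_K$. Put
\[
J=p+n_0+|\mathcal{L}_K|,\qquad U=F_J-F_J,\qquad N=\delta^J\alpha^\kappa .
\]
All three are computable; $p$ is found by testing $1,2,\dots$.

\begin{lemma}\label{lem:window}
\begin{enumerate}
\item[(a)] For all $y\in X$ and $w\in\mathcal{L}_K$ there is $t\in U$ with $(S^ty)|_K=w$.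
\item[(b)] Among any $N+1$ points of $X$, two agree on $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show that $w$ occurs in $\zeta^J(a)$ for every letter $a$. Fix a letter $b$. By Lemma~\ref{lem:graph} there is a path from $u_b$ to $w$, and a shortest one has length $j\le|\mathcal{L}_K|$: $w=T_{f_0}\cdots T_{f_{j-1}}u_b$. Let $f=\sum_{i<j}L^if_i$ and let $z$ be the constant configuration with value $b$, so that $u_b=(S^{t_0}\zeta^{n_0}(z))|_K$. By \eqref{eq:T},
\[
w=\bigl(S^f\zeta^jS^{t_0}\zeta^{n_0}(z)\bigr)|_K=\bigl(S^{L^jt_0+f}\zeta^{n_0+j}(z)\bigr)|_K .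
\]
By Lemma~\ref{lem:K}(b),(c), $L^jt_0+f+K\subseteq L^j(t_0+K)+F_j\subseteq L^jF_{n_0}+F_j=F_{n_0+j}$. So $w$ occurs in $\zeta^{n_0+j}(b)$. Since $J-n_0-j\ge p$, the letter $b$ occurs in $\zeta^{J-n_0-j}(a)$, and so $w$ occurs in $\zeta^J(a)$.

Let $(y'',g)$ be a $J$-cutting of $y$, and let $w$ occur in $\zeta^J(y''_0)$ at $s$; then $s\in F_J$ because $0\in K$. With $t=s-g\in U$ we get $(S^ty)_k=\zeta^J(y'')_{s+k}=w_k$ for $k\in K$.

(b) This is the count in Lemma~\ref{lem:patterns} with $m=J$ and $E=U$.
\end{proof}

The following lemma is the general form of the computation in Figure~\ref{fig:blocks}. Its force is that $n$ is arbitrary while $U$ is fixed.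

\begin{lemma}[window lemma]\label{lem:key}
Let $n\ge0$ and let $(y,f)$, $(y',f')$ be two $n$-cuttings of the same point of $X$. If $y|_U=y'|_U$, then $f'-f\in P$.
\end{lemma}

\begin{proof}
Put $v=f'-f\in F_n-F_n$. The equality $S^f\zeta^n(y)=S^{f'}\zeta^n(y')$ says that $\zeta^n(y)_u=\zeta^n(y')_{u+v}$ for all $u\in\mathbb{Z}^d$. We verify the conditions of Corollary~\ref{cor:test} with $m=n$. Let $w\in\mathcal{L}_K$, $g\in F_n$ and $g+v=L^nc+g'$ with $c\in K$, $g'\in F_n$. By Lemma~\ref{lem:window}(a) there is $t\in U$ with $(S^ty')|_K=w$; thus $y'_{t+c}=w_c$, and $y_t=y'_t=w_0$ because $t\in U$. For $u=L^nt+g$ we have $u+v=L^n(t+c)+g'$, and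
\[
\zeta^n(w_0)_g=\zeta^n(y_t)_g=\zeta^n(y)_u=\zeta^n(y')_{u+v}=\zeta^n(y'_{t+c})_{g'}=\zeta^n(w_c)_{g'} .\qedhere
\]
\end{proof}

The cuttings $(x,0)$ and $(Sx,1)$ of Example~\ref{ex:aba} show that the agreement on $U$ cannot be dropped.

\section{Short periods}\label{sec:short}

Write $V_n=P\cap(F_n-F_n)$ for the set of short periods at level $n$. Theorems~\ref{thm:A} and~\ref{thm:B} both follow from one pigeonhole statement.

\begin{proposition}\label{prop:pigeon}
Let $n\ge q$ and $p_0,\dots,p_N\in P$. There are $i\ne j$ with $p_j-p_i\in V_n+L^{n-q}P$.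
\end{proposition}

\begin{proof}
Take $x\in X$ with an $n$-cutting $(y,f)$, and write $f+p_i=L^nm_i+f_i$ with $f_i\in F_n$. By \eqref{eq:move}, each $(S^{m_i}y,f_i)$ is an $n$-cutting of $x$. By Lemma~\ref{lem:window}(b) there are $i\ne j$ such that $S^{m_i}y$ and $S^{m_j}y$ agree on $U$, and Lemma~\ref{lem:key} gives $v=f_j-f_i\in V_n$. Then $p_j-p_i-v=L^n(m_j-m_i)$ lies in $P\cap L^n\mathbb{Z}^d$, which is contained in $L^{n-q}P$ by Lemma~\ref{lem:merge}.
\end{proof}

In view of Lemma~\ref{lem:index}, the level must be chosen so that $2^{n-q}$ exceeds $N$: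
\begin{equation}\label{eq:nstar}
n_*=\text{the least integer }n\ge q\text{ with }2^{\,n-q}>N .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=n_*$. By Lemma~\ref{lem:periods} we must show that $P=\{0\}$ if and only if $V_n=\{0\}$, and $P=\{0\}$ gives $V_n=\{0\}$ at once. Suppose $P\ne\{0\}$. By Lemma~\ref{lem:index}, $[P:L^{n-q}P]\ge2^{n-q}>N$, so there are $p_0,\dots,p_N\in P$ in distinct classes modulo $L^{n-q}P$. Proposition~\ref{prop:pigeon} gives $i\ne j$ and $v\in V_n$ with $p_j-p_i-v\in L^{n-q}P$. As the classes are distinct, $v\ne0$.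

The algorithm computes $p$; then $K$, $n_0$, $t_0$ (Lemma~\ref{lem:K}); then $\mathcal{L}_K$ (Lemma~\ref{lem:graph}); then $J$, $N$, $n_*$. It applies the test of Corollary~\ref{cor:test} with $m=n_*$ to each nonzero $v$ in the finite set $F_{n_*}-F_{n_*}$, and answers ``not aperiodic'' if and only if some $v$ passes. Every step terminates, and the answer is correct by the equivalence just proved.

For the bound, \eqref{eq:nstar} gives $n_*-q=\lfloor\log_2N\rfloor+1$, so $n_*\le\alpha+\log_2N=\alpha+J\log_2\delta+\kappa\log_2\alpha$. Finally $J\le p+(\kappa-1)^2+\alpha^\kappa$, because $n_0\le(\kappa-1)^2$ and $|\mathcal{L}_K|\le\alpha^\kappa$.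
\end{proof}

To find all of $P$ we run the same argument modulo the periods already found. Lemma~\ref{lem:index} needs a quotient that is torsion-free and on which $L$ acts. This is why $P_0$ is generated by the images $L^jw$ of the short periods and not by the short periods alone, and why the proof passes to the saturation of $P_0$ in $P$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n=n_*$. Since $LP\subseteq P$, we have $P_0\subseteq P$. The characteristic polynomial of $L$ is monic with integer coefficients, so by the Cayley--Hamilton theorem $L^d$ is an integer combination of $I,L,\dots,L^{d-1}$, and $LP_0\subseteq P_0$. Let $P'=P\cap\mathbb{Q}P_0$. Then $LP'\subseteq P'$, and $P/P'$ is torsion-free: if $v\in P$ and $kv\in P'$ for an integer $k\ge1$, then $v\in\mathbb{Q}P_0$. Suppose $P'\ne P$. By Lemma~\ref{lem:index}, $[P:L^{n-q}P+P']\ge2^{n-q}>N$, so there are $p_0,\dots,p_N\in P$ in distinct classes modulo $L^{n-q}P+P'$. This contradicts Proposition~\ref{prop:pigeon}, since $V_n\subseteq P_0\subseteq P'$. Hence $P'=P$, that is,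
\[
P_0\subseteq P\subseteq\Lambda:=\mathbb{Q}P_0\cap\mathbb{Z}^d .
\]

The set $V_n$ is computed by Corollary~\ref{cor:test}, which gives generators of $P_0$. The Smith normal form of the matrix of these generators yields a basis $b_1,\dots,b_d$ of $\mathbb{Z}^d$ and positive integers $c_1,\dots,c_r$ such that $c_1b_1,\dots,c_rb_r$ is a basis of $P_0$. Then $b_1,\dots,b_r$ is a basis of $\Lambda$, the index $[\Lambda:P_0]=c_1\cdots c_r$ is finite, and the vectors $\sum_ia_ib_i$ with $0\le a_i<c_i$ represent the cosets of $P_0$ in $\Lambda$. In particular $[P:P_0]<\infty$. Test each representative for membership in $P$ by Corollary~\ref{cor:test}. The group $P$ is the union of the cosets whose representatives pass, so it is generated by $P_0$ and these representatives, and a second Smith normal form gives a basis. The rank of $P$ is $r$, and $X$ is finite if and only if $r=d$ (Lemma~\ref{lem:periods}).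
\end{proof}

\section{Recognizability}\label{sec:recog}

When $P=\{0\}$, the window lemma bounds by $N$ the number of offsets $f$ that occur in the $n$-cuttings of a point, uniformly in $n$. Theorem~\ref{thm:C} asks for the bound $1$. The passage from $N$ to $1$ comes from a supermultiplicativity property: an ambiguity at level $k$ would multiply along the levels $k,2k,3k,\dots$. To make the number of offsets an index of groups, we look at the sets $\zeta^n(X)$ instead of single points.

The map $\zeta^n$ is continuous, so $\zeta^n(X)$ is compact. By \eqref{eq:block} the $L^n\mathbb{Z}^d$-orbit of $\zeta^n(y)$ is the image of the $\mathbb{Z}^d$-orbit of $y$, which is dense in $X$. So $\zeta^n(X)$ is a minimal set for the action of $L^n\mathbb{Z}^d$, and so are its translates $S^h\zeta^n(X)$. Hence \emph{two translates of $\zeta^n(X)$ are equal or disjoint}. Let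
\[
H_n=\{h\in\mathbb{Z}^d:S^h\zeta^n(X)=\zeta^n(X)\}\supseteq L^n\mathbb{Z}^d,\qquad h_n=[H_n:L^n\mathbb{Z}^d].
\]
Then $H_n$ is a subgroup, $[\mathbb{Z}^d:H_n]=\delta^n/h_n$, and
\begin{equation}\label{eq:meet}
S^g\zeta^n(X)\cap S^{g'}\zeta^n(X)\ne\emptyset\iff S^g\zeta^n(X)=S^{g'}\zeta^n(X)\iff g-g'\in H_n .
\end{equation}
In Example~\ref{ex:aba}, $\zeta^n(X)=X$ and $h_n=3^n$. In Example~\ref{ex:ab}, $\zeta^n(X)=\{x\}$ for $n\ge1$, so $H_n=2\mathbb{Z}$ and $h_n=2^{n-1}$.

\begin{lemma}\label{lem:super}
For all $k,n\ge1$, $h_{k+n}\ge h_kh_n$.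
\end{lemma}

\begin{proof}
We count the translates of $Y=\zeta^{k+n}(X)$ inside $\zeta^k(X)$ in two ways. Note that $Y\subseteq\zeta^k(X)$. If $h\in H_{k+n}$, then $Y=S^hY$ lies in both $\zeta^k(X)$ and $S^h\zeta^k(X)$, so $h\in H_k$ by \eqref{eq:meet}. Thus $H_{k+n}\subseteq H_k$. The sets $S^hY$ with $h\in H_k$ lie in $S^h\zeta^k(X)=\zeta^k(X)$, and exactly $[H_k:H_{k+n}]$ of them are distinct.

On the other hand, Lemma~\ref{lem:basic}(b) gives $X=\bigcup_cS^c\zeta^n(X)$, where $c$ runs over representatives of $\mathbb{Z}^d/H_n$. Applying $\zeta^k$ gives $\zeta^k(X)=\bigcup_cS^{L^kc}Y$, a union of at most $[\mathbb{Z}^d:H_n]$ translates of $Y$. Each $S^hY$ with $h\in H_k$ meets one of them, hence equals it. Therefore $[H_k:H_{k+n}]\le[\mathbb{Z}^d:H_n]$. The left side is $(\delta^{k+n}/h_{k+n})/(\delta^k/h_k)=\delta^nh_k/h_{k+n}$ and the right side is $\delta^n/h_n$.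
\end{proof}

\begin{lemma}\label{lem:hone}
If $P=\{0\}$, then $H_n=L^n\mathbb{Z}^d$ for all $n\ge1$.
\end{lemma}

\begin{proof}
We first show $h_n\le N$. Let $x\in\zeta^n(X)$. Each of the $h_n$ classes of $H_n$ modulo $L^n\mathbb{Z}^d$ has one representative $f\in F_n$, and $x\in\zeta^n(X)=S^f\zeta^n(X)$, so $x$ has an $n$-cutting $(y_f,f)$. If $h_n>N$, then $y_f$ and $y_{f'}$ agree on $U$ for some $f\ne f'$ by Lemma~\ref{lem:window}(b), and Lemma~\ref{lem:key} gives the nonzero period $f'-f$, a contradiction. If $h_k\ge2$ for some $k$, then $h_{jk}\ge2^j$ for all $j$ by Lemma~\ref{lem:super}, which contradicts the bound. So $h_n=1$ for all $n$.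
\end{proof}

Lemma~\ref{lem:hone} determines the offset of a cutting. It remains to determine the configuration, although $\zeta$ may identify letters. Example~\ref{ex:ab}, where $h_1=1$ but $\zeta(x)=\zeta(Sx)$, shows that the offsets at level $1$ do not suffice; we use those at level $q+1$, beyond which no new identifications occur.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Each $\Phi_n$ is continuous, takes values in $X$ and is surjective by Lemma~\ref{lem:basic}. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so only injectivity is at stake. The implication (3)$\Rightarrow$(2) is the case $n=1$.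

(2)$\Rightarrow$(1). Let $v\in P$ and let $(y,f)$ be a $1$-cutting of a point $x$. With $f+v=Lm+f'$ as in \eqref{eq:move}, $(S^my,f')$ is also a $1$-cutting of $x$. Injectivity gives $f'=f$ and $S^my=y$, so $v=Lm$ with $m\in P$ by Lemma~\ref{lem:periods}. Thus $P=LP$, and Lemma~\ref{lem:index} forces $P=\{0\}$.

(1)$\Rightarrow$(3). Let $P=\{0\}$. We first show that $\zeta$ is injective on $X$. Let $y,y'\in X$ with $\zeta(y)=\zeta(y')$, and take $q$-cuttings $(z,g)$ of $y$ and $(z',g')$ of $y'$. Then $S^{Lg}\zeta^{q+1}(z)=S^{Lg'}\zeta^{q+1}(z')$. By \eqref{eq:meet} and Lemma~\ref{lem:hone}, $L(g-g')\in L^{q+1}\mathbb{Z}^d$, so $g-g'\in L^q\mathbb{Z}^d$, and $g=g'$ because both lie in $F_q$. Hence $\zeta^{q+1}(z)=\zeta^{q+1}(z')$, Lemma~\ref{lem:merge} gives $\zeta^q(z)=\zeta^q(z')$, and $y=y'$. Since $\zeta(X)\subseteq X$, every $\zeta^n$ is injective on $X$. Now if $S^f\zeta^n(y)=S^{f'}\zeta^n(y')$ with $f,f'\in F_n$ and $y,y'\in X$, then $f-f'\in H_n=L^n\mathbb{Z}^d$, so $f=f'$, then $\zeta^n(y)=\zeta^n(y')$ and $y=y'$.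

\emph{The radius.} Assume (2). The map $\rho\colon X\to F_1\times\mathcal{A}$ sending $x$ to $(f,y_0)$, where $(y,f)=\Phi_1^{-1}(x)$, is continuous with finite range. If no $R$ worked, there would be points $x^{(R)},x'^{(R)}\in X$ agreeing on $B_R$ with different values of $\rho$; along a subsequence both converge to one point $x$, near which $\rho$ is constant, a contradiction. To compute $R$, let $E_R=\{k:(Lk+F_1)\cap(F_1+B_R)\ne\emptyset\}$, a finite set containing $0$. The pattern $(S^f\zeta(y))|_{B_R}$ and the letter $y_0$ depend only on $f$ and $y|_{E_R}$, and the patterns $y|_{E_R}$, $y\in X$, can be listed by Lemma~\ref{lem:patterns}. So for each $R$ the implication is a finite check, and one tries $R=1,2,\dots$ until it holds.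
\end{proof}

\begin{remark}
A radius $R$ as in Theorem~\ref{thm:C} is a finite certificate of aperiodicity. Indeed, if the implication holds for some $R$ and $S^f\zeta(y)=S^{f'}\zeta(y')$, then $S^f\zeta(S^my)=S^{f'}\zeta(S^my')$ for every $m$, so $f=f'$ and $y_m=y'_m$; thus (2) holds. This gives a second decision procedure: search alternately for a nonzero vector passing the test of Corollary~\ref{cor:test} and for a valid radius $R$. Exactly one of the two searches succeeds.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CL}
Christopher Cabezas and Julien Leroy,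
\emph{Decidability of the isomorphism problem between multidimensional substitutive subshifts},
arXiv:2403.11357 (2024).
\end{thebibliography}
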